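\title{Transitive but non-minimal projective actions of quasiperiodic $\mathrm{SL}(2,\mathbb{R})$-cocycles}

\begin{abstract}
For every irrational $\omega$ and every $\alpha\notin\mathbb{Z}+\omega\mathbb{Z}$ we construct a continuous $\mathrm{SL}(2,\mathbb{R})$-cocycle over the rotation by $\omega$, homotopic to a constant, with arbitrarily large Lyapunov exponent and fiberwise rotation number $\alpha$, whose projective action has a closed invariant set inside $\mathbb{T}\times I$ for a prescribed arc $I$ of directions. When $1,\omega,\alpha$ are rationally independent, the projective action is topologically transitive but not minimal; this answers a question posed by Glendinning, Jaeger and Keller. The cocycle is a uniform limit of discontinuous cocycles with explicit invariant directions, whose jumps tend to zero. We also show that for a transitive projective action with positive Lyapunov exponent, a proper minimal set is unique, has empty interior, and is the essential closure of both invariant graphs.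
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Cocycles and their projective actions}
Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$ and let $\omega$ be irrational. A continuous map $A:\mathbb{T}\to\mathrm{SL}(2,\mathbb{R})$ defines a \emph{cocycle} over the rotation by $\omega$,
\[
(\omega,A):\mathbb{T}\times\mathbb{R}^2\to\mathbb{T}\times\mathbb{R}^2,\qquad(\theta,v)\mapsto(\theta+\omega,A(\theta)v).
\]
Its iterates are given by the products $A^{(n)}(\theta)=A(\theta+(n-1)\omega)\cdots A(\theta)$, and their mean exponential growth is measured by the \emph{Lyapunov exponent}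
\[
\lambda(\omega,A)=\liminf_{n\to\infty}\frac1n\int_{\mathbb{T}}\log\|A^{(n)}(\theta)\|\,d\theta ,
\]
where $\|\cdot\|$ is the operator norm. We identify the projective line $\mathbb{P}(\mathbb{R}^2)$ with $\mathbb{T}$ by letting $\xi$ correspond to the line spanned by $v_\xi=(\cos\pi\xi,\sin\pi\xi)$. The action of $A(\theta)$ on lines is then a circle homeomorphism $f_{A,\theta}$, and the cocycle induces the torus homeomorphism
\[
f_A:\mathbb{T}^2\to\mathbb{T}^2,\qquad f_A(\theta,\xi)=(\theta+\omega,f_{A,\theta}(\xi)).
\]
If $A$ is homotopic to a constant map, the fiber maps have lifts $F_\theta:\mathbb{R}\to\mathbb{R}$ that depend continuously on $\theta\in\mathbb{T}$. With $F^n_\theta=F_{\theta+(n-1)\omega}\circ\cdots\circ F_\theta$, the limit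
\[
\rho=\lim_{n\to\infty}\frac1n\bigl(F^n_\theta(x)-x\bigr)\pmod 1
\]
exists and does not depend on $\theta$ or $x$. This \emph{fiberwise rotation number} is the mean speed at which directions turn, in half-turns per step.

A homeomorphism $f$ of $\mathbb{T}^2$ is \emph{(topologically) transitive} if some orbit $\{f^n(x):n\in\mathbb{Z}\}$ is dense, and \emph{minimal} if every orbit is dense. A \emph{minimal set} is a nonempty closed set $K$ with $f(K)=K$ that has no proper subset with these properties.

Constant cocycles show the two extremes. If $A$ is the rotation by the angle $\pi\rho$, then $\lambda=0$ and $f_A$ is the translation by $(\omega,\rho)$, which by Kronecker's theorem is minimal exactly when $1,\omega,\rho$ are linearly independent over $\mathbb{Q}$. If $A$ is a hyperbolic matrix, then $\lambda>0$ and $\rho=0$, and the two eigendirections give two invariant circles that cut the torus into two invariant annuli, so $f_A$ is not even transitive. We are interested in cocycles that grow like the second example and turn like the first. The following facts are the background of the question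 posed in \cite{GJK}.
\begin{enumerate}
\item[(F1)] If $\lambda(\omega,A)>0$, then $f_A$ has exactly two \emph{invariant graphs}, that is, measurable maps $\varphi:\mathbb{T}\to\mathbb{T}$ with $f_{A,\theta}(\varphi(\theta))=\varphi(\theta+\omega)$, taken up to equality almost everywhere. One has positive and one has negative Lyapunov exponent, and they correspond to the stable and unstable Oseledets subspaces.
\item[(F2)] (Herman) For any pair $\omega,\rho$ there are cocycles $(\omega,A)$ with fiberwise rotation number $\rho$ and $\lambda(\omega,A)>0$.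
\item[(F3)] If $\lambda(\omega,A)>0$ and $1,\omega,\rho$ are linearly independent over $\mathbb{Q}$, then $f_A$ is transitive. The only candidates for proper minimal sets are the \emph{essential closures} of the two invariant graphs, that is, the supports of the measures obtained by pushing Lebesgue measure forward under $\theta\mapsto(\theta,\varphi(\theta))$.
\item[(F4)] (Bjerkl\"ov) For certain quasiperiodic Schr\"odinger cocycles, under additional assumptions, $f_A$ is minimal.
\end{enumerate}

\medskip
\noindent\textbf{Question} (\cite{GJK}). \emph{Are there an irrational $\omega$ and a continuous $A:\mathbb{T}\to\mathrm{SL}(2,\mathbb{R})$, homotopic to a constant, with $\lambda(\omega,A)>0$ and $1,\omega,\rho$ linearly independent over $\mathbb{Q}$, such that $f_A$ is transitive but not minimal?}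
\medskip

One might guess that the answer is no, because orbits that turn at a nonzero speed should sweep through all directions. To test this, suppose that a closed invariant set $K$ lies in $\mathbb{T}\times[0,\frac9{10}]$. For $(\theta,\xi)\in K$ with $\xi\in[0,\frac9{10}]$ write $F_\theta(\xi)=\xi'+j(\theta,\xi)$ with $\xi'\in[0,\frac9{10}]$ and $j(\theta,\xi)\in\mathbb{Z}$. Then $F_\theta^n(\xi)-\xi$ differs by less than $1$ from the sum of $j$ along the orbit, so $\rho$ is the average of $j$. The function $j=F_\theta(\xi)-\xi'$ is continuous on $K$. If $K$ is connected, for instance a continuous graph or the band between two such graphs, then $j$ is constant and $\rho=0$. But nothing forces $K$ to be connected, and an orbit may jump over the forbidden arc $(\frac9{10},1)$ at some times and not at others. We construct cocycles with an orbit along which $j$ is the indicator function of $\theta\in[0,\alpha)$.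

\subsection*{Results}

\begin{theorem}\label{thm:A}
Let $\omega$ be irrational, $\alpha\in(0,1)\setminus(\mathbb{Z}+\omega\mathbb{Z})$, $\lambda_0>0$, and let $I\subset\mathbb{P}(\mathbb{R}^2)$ be an arc with nonempty interior. There is a continuous $A:\mathbb{T}\to\mathrm{SL}(2,\mathbb{R})$, homotopic to a constant, such that $\lambda(\omega,A)\ge\lambda_0$, the map $f_A$ has fiberwise rotation number $\alpha$, and $f_A$ has a nonempty closed invariant set contained in $\mathbb{T}\times I$. In particular, if $I\ne\mathbb{P}(\mathbb{R}^2)$, then $f_A$ is not minimal; if moreover $1,\omega,\alpha$ are linearly independent over $\mathbb{Q}$, then $f_A$ is transitive and not minimal.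
\end{theorem}

For a given $\omega$, linear independence excludes only countably many $\alpha$, and it implies $\alpha\notin\mathbb{Z}+\omega\mathbb{Z}$. So the answer to the question is yes, for every irrational $\omega$, every rotation number that is rationally independent of $\omega$, and with arbitrarily large Lyapunov exponent. Of the facts above, the proof uses only the transitivity statement in (F3). The second theorem is independent of the first; it describes the minimal set in any such example.

\begin{theorem}\label{thm:B}
Let $A:\mathbb{T}\to\mathrm{SL}(2,\mathbb{R})$ be continuous with $\lambda(\omega,A)>0$, let $f_A$ be transitive, and let $K\subsetneq\mathbb{T}^2$ be a minimal set. Then $K$ has empty interior, no fiber $K_\theta=\{\xi:(\theta,\xi)\in K\}$ is the whole circle, and $K$ is the essential closure of \emph{both} invariant graphs. In particular, $K$ is the unique minimal set.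
\end{theorem}

Section~\ref{sec:G} sets up the group of lifted projective maps, and Section~\ref{sec:reduction} reduces Theorem~\ref{thm:A} to a statement about cocycles with values in this group. Section~\ref{sec:first} works out the first step of the construction, in which the whole mechanism is visible. The induction occupies Sections~\ref{sec:stages} and~\ref{sec:step}, the limit is taken in Section~\ref{sec:limit}, and Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}.

\section{Lifted projective maps}\label{sec:G}

The rotation number is defined through lifts, so we work with lifts from the start. Every $Q\in\mathrm{SL}(2,\mathbb{R})$ acts on $\mathbb{P}(\mathbb{R}^2)=\mathbb{R}/\mathbb{Z}$ by an orientation-preserving homeomorphism, and this action determines $Q$ up to sign, since a matrix that fixes every line is scalar. Let $G$ be the group of all increasing homeomorphisms $g$ of $\mathbb{R}$ that commute with $\xi\mapsto\xi+1$ and lift the action of some $Q\in\mathrm{SL}(2,\mathbb{R})$. For such $g$ and $Q$, the vector $Qv_\xi$ is a nonzero multiple of $v_{g\xi}$, and by continuity the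 sign of the multiple does not depend on $\xi\in\mathbb{R}$. Hence there is a unique $p(g)\in\{Q,-Q\}$ with
\[
p(g)v_\xi=|g|_\xi\,v_{g\xi},\qquad |g|_\xi=\|p(g)v_\xi\|>0\qquad(\xi\in\mathbb{R}).
\]
Applying $p(h)$ to this identity shows that $p:G\to\mathrm{SL}(2,\mathbb{R})$ is a homomorphism and that $|hg|_\xi=|h|_{g\xi}\,|g|_\xi$. We write $\|g\|=\|p(g)\|$. The singular values of a matrix in $\mathrm{SL}(2,\mathbb{R})$ are reciprocal, so $\|g\|=\|g^{-1}\|\ge1$ and $\|g\|^{-1}\le|g|_\xi\le\|g\|$.

Since $\det(v_\xi,v_\eta)=\sin\pi(\eta-\xi)$ and $p(g)$ preserves the determinant,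
\begin{equation}\label{eq:sine}
\sin\pi(g\eta-g\xi)=\frac{\sin\pi(\eta-\xi)}{|g|_\xi\,|g|_\eta},\qquad g'(\xi)=|g|_\xi^{-2}\in\bigl[\|g\|^{-2},\|g\|^2\bigr];
\end{equation}
the second formula follows from the first on dividing by $\eta-\xi$ and letting $\eta\to\xi$.

\subsection*{A linearizing coordinate}
For an interval $W=[u,s]$ with $0<s-u<1$ define $y_W:W\to[0,\infty]$ by
\[
y_W(\xi)=\frac{\sin\pi(\xi-u)}{\sin\pi(s-\xi)},\qquad y_W(s)=\infty .
\]
This function is continuous, vanishes only at $u$, and is infinite only at $s$. If $g\in G$ maps $W$ onto $W'=[u',s']$, then $gu=u'$, $gs=s'$ and $0<s'-u'<1$, and \eqref{eq:sine}, applied to the pairs $(u,\xi)$, $(\xi,s)$ and $(u,s)$, gives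
\begin{equation}\label{eq:y}
y_{W'}(g\xi)=m\,y_W(\xi),\qquad m=\frac{|g|_s}{|g|_u}=|g|_u^{-2}\,\frac{\sin\pi(s-u)}{\sin\pi(s'-u')}.
\end{equation}

\subsection*{Rotations and parabolics}
The translation $R_\tau\xi=\xi+\tau$ belongs to $G$, and $p(R_\tau)$ is the rotation by the angle $\pi\tau$; multiplying by $R_\tau$ on either side does not change $\|g\|$. The element $z=R_1$ is central, $p(z)=-\mathrm{Id}$, and $|z^jg|_\xi=|g|_\xi$ for $j\in\mathbb{Z}$.

For $c\in\mathbb{R}$ let $P_{0,c}\in G$ be the lift fixing $0$ of the action of $\left(\begin{smallmatrix}1&c\\0&1\end{smallmatrix}\right)$, and let $P_{u,c}=R_uP_{0,c}R_{-u}$. The matrix sends $(\cot\pi\xi,1)$ to $(\cot\pi\xi+c,1)$. So $P_{u,c}$ fixes every point of $u+\mathbb{Z}$, preserves each complementary interval, and satisfies $\cot\pi(P_{u,c}\xi-u)=\cot\pi(\xi-u)+c$ there. Hence $P_{u,c}P_{u,c'}=P_{u,c+c'}$ and $\|P_{u,c}\|\le1+|c|$. As $\xi\mapsto\cot\pi(\xi-u)$ is monotone on each complementary interval, we obtain the property for which parabolics will be used: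
\begin{equation}\label{eq:parabolic}
\begin{gathered}
\text{if $\xi,\eta$ lie in one component of $\mathbb{R}\setminus(u+\mathbb{Z})$ and $c=\cot\pi(\eta-u)-\cot\pi(\xi-u)$,}\\
\text{then $P_{u,c}\xi=\eta$, and $P_{u,qc}\xi$ lies between $\xi$ and $\eta$ for $0\le q\le1$.}
\end{gathered}
\end{equation}

\subsection*{The metric}
Let $d(g,h)=\sup_{\xi}|g\xi-h\xi|$, which is finite because $g-h$ is $1$-periodic. From the definition and \eqref{eq:sine}, for $g,h,g_0\in G$,
\begin{equation}\label{eq:metric}
d(gg_0,hg_0)=d(g,h),\qquad d(g_0g,g_0h)\le\|g_0\|^2d(g,h),\qquad d(zg,zh)=d(g,h).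
\end{equation}
Moreover $d(R_\tau,R_{\tau'})=|\tau-\tau'|$, and $d(P_{u,c},P_{u,c'})\le|c-c'|/\pi$ because the inverse of $x\mapsto\cot\pi x$ on $(0,1)$ has derivative bounded by $1/\pi$. Finally $|g^{-1}\xi-h^{-1}\xi|\le\|g\|^2|h(h^{-1}\xi)-g(h^{-1}\xi)|\le\|g\|^2d(g,h)$. Thus, as long as norms stay bounded, products, inverses and the evaluation $(g,\xi)\mapsto g\xi$ are continuous.

\begin{lemma}\label{lem:complete}
For $S\ge1$ the set $G_S=\{g\in G:\|g\|\le S\}$ is complete for $d$, and $p$ is continuous on $G_S$.
\end{lemma}

\begin{proof}
Let $(g_k)$ be a Cauchy sequence in $G_S$, with uniform limit $g:\mathbb{R}\to\mathbb{R}$. Then $g$ is continuous and commutes with $z$, and $g\eta-g\xi\ge S^{-2}(\eta-\xi)$ for $\eta>\xi$ by \eqref{eq:sine}; so $g$ is an increasing homeomorphism. The matrices $p(g_k)$ lie in a compact subset of $\mathrm{SL}(2,\mathbb{R})$. If $Q$ is the limit of a subsequence, then passing to the limit in $p(g_k)v_\xi=\|p(g_k)v_\xi\|v_{g_k\xi}$ gives $Qv_\xi=\|Qv_\xi\|v_{g\xi}$. Hence $g\in G$, $p(g)=Q$ and $\|g\|\le S$. All convergent subsequences have the same limit $p(g)$,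 so $p(g_k)\to p(g)$.
\end{proof}

\section{Reduction to an orbit with prescribed jumps}\label{sec:reduction}

From now until the end of Section~\ref{sec:limit} we fix $\omega,\alpha,\lambda_0$ as in Theorem~\ref{thm:A}. Let $\chi:\mathbb{T}\to\{0,1\}$ be the indicator function of the arc $[0,\alpha)$ and let $Y=[0,\frac9{10}]$. For a map $F$ with values in $G$ write $F^{(n)}(\theta)=F(\theta+(n-1)\omega)\cdots F(\theta)$.

\begin{proposition}\label{prop:main}
There are $S\ge1$ and a continuous map $F:\mathbb{T}\to G_S$ such that
\begin{enumerate}
\item[(i)] for some $\theta\in\mathbb{T}$ there are points $\xi_n\in Y$ with $F(\theta+n\omega)\xi_n=\xi_{n+1}+\chi(\theta+n\omega)$ for all $n\in\mathbb{Z}$;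
\item[(ii)] $\int_{\mathbb{T}}\log\|F^{(n)}(\theta)\|\,d\theta\ge n\lambda_0$ for all $n\ge1$.
\end{enumerate}
\end{proposition}

We use Weyl's equidistribution theorem in the following form: if $\phi:\mathbb{T}\to\mathbb{R}$ is Riemann integrable, then $\frac1n\sum_{j=0}^{n-1}\phi(\theta\pm j\omega)\to\int_{\mathbb{T}}\phi$ for every $\theta$ and either choice of sign.

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:main}]
Let $A=p\circ F$, which is continuous by Lemma~\ref{lem:complete}.

\emph{Homotopy class.} The function $r(\theta)=F(\theta)0$ is continuous and real valued on $\mathbb{T}$. The element $R_{-r(\theta)}F(\theta)$ fixes $0$, so its image under $p$ has the form $\left(\begin{smallmatrix}\beta&\gamma\\0&\beta^{-1}\end{smallmatrix}\right)$ with continuous functions $\beta>0$ and $\gamma$. The maps $\theta\mapsto p(R_{tr(\theta)})\left(\begin{smallmatrix}\beta^t&t\gamma\\0&\beta^{-t}\end{smallmatrix}\right)$, $0\le t\le1$, form a homotopy from the identity to $A$.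

\emph{Exponent, rotation number, invariant set.} By (ii), $\lambda(\omega,A)\ge\lambda_0$. The maps $F_\theta=F(\theta)$ are lifts of the fiber maps of $f_A$ that depend continuously on $\theta$. They commute with $z$, so (i) gives $F^n_\theta(\xi_0)-\xi_0=\xi_n-\xi_0+\sum_{j=0}^{n-1}\chi(\theta+j\omega)$, and $\rho=\int\chi=\alpha$ by Weyl's theorem. The points $(\theta+n\omega,\xi_n\bmod1)$, $n\in\mathbb{Z}$, form a full orbit of $f_A$; its closure $K$ is a nonempty closed invariant set contained in $\mathbb{T}\times Y$.

\emph{The arc $I$.} Choose a hyperbolic matrix $Q\in\mathrm{SL}(2,\mathbb{R})$ whose expanding eigendirection lies in the interior of $I$ and whose contracting eigendirection is a different point in $(\frac9{10},1)$. The compact arc $Y$ does not contain the contracting direction, so the projective action of a high power $Q^m$ maps $Y$ into $I$. Replace $A$ by $Q^mAQ^{-m}$. The norms of the iterates change by factors at most $\|Q^m\|^2$, so $\lambda$ does not change. The lifts $F_\theta$ are replaced by $hF_\theta h^{-1}$, where $h\in G$ lifts $Q^m$, and $h-\mathrm{id}$ is bounded,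 so $\rho$ does not change. Conjugating the homotopy above shows that the new map is homotopic to a constant. The image of $K$ under $(\theta,\xi)\mapsto(\theta,Q^m\xi)$ is a nonempty closed invariant set in $\mathbb{T}\times I$.

If $I\ne\mathbb{P}(\mathbb{R}^2)$, this set is a proper subset of $\mathbb{T}^2$, so $f_A$ is not minimal. If $1,\omega,\alpha$ are linearly independent over $\mathbb{Q}$, then $f_A$ is transitive by (F3).
\end{proof}

\section{Closing the first jump}\label{sec:first}

\subsection*{Levels, sides, windows}
It is convenient to take as unknown the map $a=z^{-\chi}F$. Condition (i) of Proposition~\ref{prop:main} then says that $a$ has an orbit that stays in $Y$, and the winding is moved into the continuity condition. For $e\in\{0,\alpha\}$ call the side of $e$ on which $\chi=1$ the \emph{inner} side (the right of $0$, the left of $\alpha$) and the other one the \emph{outer} side; the letter $\sigma\in\{\mathrm{in},\mathrm{out}\}$ denotes a side. Then $F=z^\chi a$ extends continuously to $\mathbb{T}$ if $a$ is continuous off $\{0,\alpha\}$ and if, at each $e$, the limit of $a$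 from the outer side is $z$ times the limit from the inner side.

Let $D=\{e+n\omega:e\in\{0,\alpha\},\,n\in\mathbb{Z}\}$. These points are pairwise distinct, because $\omega$ is irrational and $\alpha\notin\mathbb{Z}+\omega\mathbb{Z}$; this is the only use of the latter hypothesis. We call $n$ the \emph{level} of $e+n\omega$, and the side $\sigma$ of $e+n\omega$ is the translate of the side $\sigma$ of $e$.

A \emph{window} is an interval $W=[u,s]\subset Y$ with $u<s$; its length is $|W|$. We look for $a$ together with a field of windows such that $a(\theta)W(\theta)=W(\theta+\omega)$. The lower endpoints will be the expanding directions; they provide the orbit in (i) and the growth in (ii). The upper endpoints make $W$ a trap: the whole orbit of a subinterval of a window stays in the windows, hence in $Y$. The data along a piece of orbit are recorded in a \emph{chain on the levels $[-L,L]$}: maps $g_n\in G$ for $|n|\le L$ and windows $V_n$ for $-L\le n\le L+1$ with $g_nV_n=V_{n+1}$. Chains indexed by all of $\mathbb{Z}$ are defined in the same way.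

\subsection*{The starting point}
Let $\Lambda\in G$ be the lift fixing $0$ of the matrix with eigenvalue $e^{2\lambda_0}$ on $v_0$ and $e^{-2\lambda_0}$ on $v_{9/10}$. It maps $(0,1)$ to itself and therefore also fixes $\frac9{10}$. Put $a_0\equiv\Lambda$ and $W_0\equiv Y$. The map $F_0=z^\chi\Lambda$ satisfies (i) with $\xi_n=0$ and (ii) with $2\lambda_0$ in place of $\lambda_0$. Its only defect is a jump by $z$, a full turn of the projective line, at $0$ and at $\alpha$.

To close the jump at $e$ we let the two sides meet half way. For $0\le t\le1$ put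
\begin{equation}\label{eq:halfturn}
b_0^{\mathrm{out}}(t)=\Lambda R_{t/2},\qquad b_0^{\mathrm{in}}(t)=\Lambda R_{-t/2},
\end{equation}
so that $b_0^{\mathrm{out}}(1)=z\,b_0^{\mathrm{in}}(1)$. We want to replace $a_0(e+x)$ by $b_0^\sigma(t)$, where $\sigma$ is the side of $e+x$ and $t$ is a continuous function of $|x|$ that equals $1$ for small $|x|$ and $0$ for $|x|$ near some small $\delta$. The window $Y$ is no longer mapped into $Y$, but smaller windows are. Put
\begin{equation}\label{eq:firstwindows}
\begin{aligned}
W_0^{\mathrm{out}}(t)&=[\tfrac{1}{10}t,\tfrac9{10}-\tfrac7{10}t], &\quad W_1^{\mathrm{out}}(t)&=\Lambda[\tfrac6{10}t,\tfrac9{10}-\tfrac2{10}t],\\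
W_0^{\mathrm{in}}(t)&=[\tfrac6{10}t,\tfrac9{10}-\tfrac2{10}t], &\quad W_1^{\mathrm{in}}(t)&=\Lambda[\tfrac1{10}t,\tfrac9{10}-\tfrac7{10}t].
\end{aligned}
\end{equation}
The two intervals that occur have length $\frac9{10}-\frac8{10}t>0$, lie in $Y$, and differ by the translation $R_{t/2}$. Since $\Lambda Y=Y$, all four sets are windows, $b_0^\sigma(t)W_0^\sigma(t)=W_1^\sigma(t)$, and for $t=0$ they equal $Y$. This is why $Y$ has length greater than $\frac12$: it must contain an interval together with its translate by $\frac12$. The arc $I$ of Theorem~\ref{thm:A} may be short only because of the final conjugation.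

\subsection*{The difficulty and the two repairs}
Invariance forces us to transport the new windows along the orbit of $e+x$: the window at level $-n$ must be $\Lambda^{-n}W_0^\sigma(t)$. These sets lie in $Y$, but to finish the modification after finitely many levels we have to return to the old window $Y$ itself, and the dynamics does not do this. By \eqref{eq:y}, $\Lambda$ multiplies the coordinate $y_Y$ by $e^{-4\lambda_0}$. At $t=1$ on the inner side, the window at level $-n$ is $\Lambda^{-n}[\frac6{10},\frac7{10}]$, its coordinates are at least $e^{4\lambda_0n}y_Y(\frac6{10})$, and since $\sin\pi(\frac9{10}-\xi)\le1/y_Y(\xi)$ it shrinks to the point $\frac9{10}$.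

Stretching this narrow window onto $Y$ in one step would need a very large matrix. We match the two endpoints one after the other instead (Figure~\ref{fig:splice}). At some level $-N$, a \emph{rotation} slides the window down until its lower endpoint is $0$, the lower endpoint of the old window. From then on $\Lambda^{-1}$ fixes the lower endpoint and drives the upper endpoint to $\frac9{10}$, so the stretching is done by the cocycle at no cost. At a much lower level $-L'$, a \emph{parabolic} that fixes the lower endpoint corrects the small remaining error. In the future the roles of the endpoints are exchanged.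

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.82cm,y=3.2cm]
\foreach \x/\lo/\hi in {0/0/0.9,1/0/0.84,2/0/0.55,3/0/0.12,4/0.84/0.87,5/0.76/0.82,6/0.6/0.7,7/0.07/0.14,8/0.045/0.085,9/0.025/0.045,10/0.8/0.9,11/0.4/0.9,12/0.07/0.9,13/0/0.9}{
\draw[gray!35,line width=5pt] (\x,0)--(\x,0.9);
\draw[line width=1.6pt] (\x,\lo)--(\x,\hi);}
\foreach \x/\t in {0/{-L'},3/{-N-1},4/{-N},6/{0},7/{1},9/{M},10/{M+1},12/{L'},13/{L'+1}}
\node[below] at (\x,-0.02) {\scriptsize $\t$};
\foreach \x/\t in {0.5/parabolic,3.5/rotation,6.5/{turn by $-\frac12$},9.5/rotation,12.5/parabolic}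
\node[above] at (\x,0.92) {\scriptsize \t};
\node[left] at (-0.2,0) {\scriptsize $0$};
\node[left] at (-0.2,0.9) {\scriptsize $\frac9{10}$};
\end{tikzpicture}
\caption{Schematic picture of the windows along the orbit of a point very close to $e\in\{0,\alpha\}$ on the inner side, after the first step. The horizontal axis shows the level. Gray: the old window $[0,\frac9{10}]$. Black: the new window. The map from one level to the next is the hyperbolic map $\Lambda$, which pushes points downward, composed at five levels with the indicated correction.}
\label{fig:splice}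
\end{figure}

The repairs depend on the side, so the new cocycle has jumps at the four levels $-L'$, $-N-1$, $M$, $L'$, and we must iterate. The parabolics can be made as small as we like. The rotations cannot: their size is bounded only by the length of the old window at the level where they act, here $\frac9{10}$. But the step has produced an open set of $\theta$, next to $e-N\omega$, on which the new window is very narrow. The orbit of $e$ is dense, so in the next step the rotations can be placed in that set, where they are small. The induction therefore carries two pieces of information: a place where the window is narrow, and a short path of chains, as in \eqref{eq:halfturn} and \eqref{eq:firstwindows}, along which the current jumps can be closed while the windows stay trapped.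

\section{Stages of the construction}\label{sec:stages}

Put $X_k=\|\Lambda\|\prod_{j=1}^k(1+2^{-j})$ and $S=3\|\Lambda\|$. Then $X_k\le S$ for all $k\ge0$, because $\prod_{j\ge1}(1+2^{-j})\le\exp\bigl(\sum_{j\ge1}2^{-j}\bigr)<3$. For an integer $L\ge0$ let $D(L)\subset D$ be the finite set of points of level $|n|\le L$.

A \emph{stage of order $k$} consists of an integer $L\ge0$, a map $a:\mathbb{T}\setminus D(L)\to G_{X_k}$ and a field of windows $W(\theta)=[u(\theta),s(\theta)]$, $\theta\in\mathbb{T}\setminus D(L)$, with the properties (P1)--(P5) below.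
\begin{enumerate}
\item[(P1)] The maps $a,u,s$ are continuous, and every point of $D$ has a left and a right punctured neighborhood on each of which they are constant.
\item[(P2)] $a(\theta)W(\theta)=W(\theta+\omega)$ for $\theta\notin D$.
\item[(P3)] $\gamma:=\int_{\mathbb{T}}\log|a(\theta)|_{u(\theta)}\,d\theta\ge(1+2^{-k})\lambda_0$.
\item[(P4)] There is a nonempty open set $J\subset\mathbb{T}$ with $|W|\le2^{-k}$ on $J\setminus D(L)$.
\end{enumerate}
The second half of (P1) is there so that, on short intervals around finitely many points of $D$, the stage is described by finitely many constants, which we can then deform.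

Three consequences of (P1) and (P2) are needed to state (P5). First, $|W|$ is positive, continuous off the finite set $D(L)$ and constant on each side of its points, so $|W|\ge\varepsilon$ for some $\varepsilon>0$. Second, fix $e\in\{0,\alpha\}$ and a side $\sigma$, and let $a_n^\sigma$ and $W_n^\sigma=[u_n^\sigma,s_n^\sigma]$ be the constant values on the side $\sigma$ of $e+n\omega$; the dependence on $e$ is suppressed. Applying (P2) to a point $\theta\notin D$ close to $e+n\omega$ on the side $\sigma$ shows that $(a_n^\sigma,W_n^\sigma)_{n\in\mathbb{Z}}$ is a chain. Third, for $|n|>L$ continuity shows that these data do not depend on $\sigma$ and are the values at $e+n\omega$; and $W_{-L}^\sigma=a^\sigma_{-L-1}W^\sigma_{-L-1}$ does not depend on $\sigma$ either. We drop the superscript and write $a_n$ for $|n|>L$, and $W_n=[u_n,s_n]$ for $n\le-L$ and $n\ge L+1$.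
\begin{enumerate}
\item[(P5)] For each $e$ and $\sigma$ there is a \emph{closing path}: chains $\bigl(b_n^\sigma(t),W_n^\sigma(t)\bigr)$ on the levels $[-L,L]$, depending continuously on $t\in[0,1]$, with $W^\sigma_n(t)=[u_n^\sigma(t),s_n^\sigma(t)]$ and $b_n^\sigma(t)\in G_{X_k}$, such that
\begin{enumerate}
\item[(a)] $b_n^\sigma(0)=a_n^\sigma$ and $W_n^\sigma(0)=W_n^\sigma$;
\item[(b)] $W_{-L}^\sigma(t)\subset W_{-L}$ and $W_{L+1}^\sigma(t)\subset W_{L+1}$ for all $t$, and $u_{-L}^\sigma(1)>u_{-L}$;
\item[(c)] $b_n^{\mathrm{out}}(1)=b_n^{\mathrm{in}}(1)$ for $n\ne0$, and $b_0^{\mathrm{out}}(1)=z\,b_0^{\mathrm{in}}(1)$;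
\item[(d)] $d\bigl(b_n^\sigma(t),a_n^\sigma\bigr)\le2S^22^{-k}$.
\end{enumerate}
\end{enumerate}
We extend a closing path to all levels by putting $b_n^\sigma(t)=a_n$ for $|n|>L$ and transporting the windows by these maps. Since $a_nW_n=W_{n+1}$ and $a_nu_n=u_{n+1}$, property (b) propagates:
\begin{equation}\label{eq:trap}
W_n^\sigma(t)\subset W_n\ \text{ for } n\le-L \text{ and } n\ge L+1,\qquad u_n^\sigma(1)>u_n\ \text{ for } n\le-L.
\end{equation}
In particular the transported intervals are windows, and (a), (c), (d) hold for all $n\in\mathbb{Z}$.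

\begin{lemma}\label{lem:stage0}
The data $L=0$, $a\equiv\Lambda$, $W\equiv Y$ form a stage of order $0$.
\end{lemma}

\begin{proof}
Properties (P1) and (P2) hold because the data are constant and $\Lambda Y=Y$. We have $\gamma=\log|\Lambda|_0=2\lambda_0$, and (P4) holds with $J=\mathbb{T}$. For both $e$, take the closing paths \eqref{eq:halfturn}, \eqref{eq:firstwindows}. Properties (a), (c) and the inclusions in (b) were checked in Section~\ref{sec:first}; the lower endpoints $u_0^\sigma(1)$ are $\frac1{10}$ and $\frac6{10}$, which are positive. Finally $\|b_0^\sigma(t)\|=\|\Lambda\|=X_0$, and $d(b_0^\sigma(t),\Lambda)\le\|\Lambda\|^2/2$ by \eqref{eq:metric}.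
\end{proof}

At later stages the maps along the orbit of $e$ are no longer constant, and some of them may contract the direction $u$. The contraction that was explicit for $\Lambda$ is recovered from the average (P3); this is where $\lambda_0>0$ is used.

\begin{lemma}[Contraction]\label{lem:contraction}
Consider a stage and fix $e$.
\begin{enumerate}
\item[(i)] Let $n_0\le-L$ and let $E\subset(u_{n_0},s_{n_0}]$ be compact. For $\xi_{n_0}\in E$ define $\xi_n=a_n^{-1}\xi_{n+1}$ for $n<n_0$. Then $s_n-\xi_n\to0$ as $n\to-\infty$, uniformly in $\xi_{n_0}\in E$.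
\item[(ii)] Let $n_0\ge L+1$ and let $E\subset[u_{n_0},s_{n_0})$ be compact. For $\xi_{n_0}\in E$ define $\xi_{n+1}=a_n\xi_n$ for $n\ge n_0$. Then $\xi_n-u_n\to0$ as $n\to+\infty$, uniformly in $\xi_{n_0}\in E$.
\end{enumerate}
\end{lemma}

\begin{proof}
The function $\phi(\theta)=\log\|p(a(\theta))v_{u(\theta)}\|$ is bounded by $\log S$ in absolute value and, by Lemma~\ref{lem:complete}, continuous off the finite set $D(L)$. So it is Riemann integrable, with integral $\gamma>0$. Let $n_1<n_2$ be two levels, both at most $-L$ or both at least $L+1$. The map $g=a_{n_2-1}\cdots a_{n_1}$ sends $W_{n_1}$ onto $W_{n_2}$, and $\log|g|_{u_{n_1}}=\sum_{n_1\le n<n_2}\phi(e+n\omega)$. By \eqref{eq:y}, $g$ multiplies the coordinates $y_n=y_{W_n}$ by a factor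
\[
m(n_1,n_2)\le\frac{1}{\min_{\varepsilon\le x\le9/10}\sin\pi x}\,\exp\Bigl(-2\sum_{n_1\le n<n_2}\phi(e+n\omega)\Bigr).
\]
If one of $n_1,n_2$ is fixed and $n_2-n_1\to\infty$, then by Weyl's theorem the sum is asymptotic to $\gamma(n_2-n_1)$, so $m(n_1,n_2)\to0$.

In case (i), $y_{n_0}$ is bounded below on $E$ by a positive constant, so $y_n(\xi_n)=y_{n_0}(\xi_{n_0})/m(n,n_0)\to\infty$ uniformly, and $\sin\pi(s_n-\xi_n)\le1/y_n(\xi_n)$. In case (ii), $y_{n_0}$ is bounded above on $E$, so $y_n(\xi_n)=m(n_0,n)y_{n_0}(\xi_{n_0})\to0$ uniformly, and $\sin\pi(\xi_n-u_n)\le y_n(\xi_n)$. In both cases the argument of the sine is $\pi x$ with $x\in[0,\frac9{10}]$, where $\sin\pi x\ge\frac{10}9x\sin\frac{9\pi}{10}$ by concavity.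
\end{proof}

\begin{proposition}\label{prop:step}
For every stage $(L,a,W)$ of order $k$ there is a stage $(L',a',W')$ of order $k+1$ with $d(a'(\theta),a(\theta))\le2S^22^{-k}$ for all $\theta\in\mathbb{T}\setminus D$.
\end{proposition}

\section{The inductive step}\label{sec:step}

This section proves Proposition~\ref{prop:step}. Unprimed letters refer to the given stage of order $k$ and its extended closing paths. We first splice each closing path back into the old chain, then spread the spliced paths over small intervals around the orbit pieces, and finally construct the new closing paths.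

\subsection{Splicing}\label{sub:splice}

\emph{The levels $-N$ and $M$.} The forward and the backward orbit of each $e$ are dense. So for each $e$ we can choose $N,M>L$, depending on $e$, with $e-N\omega\in J$ and $e+M\omega\in J$; these points are not in $D(L)$, hence $|W_{-N}|,|W_M|\le2^{-k}$. For $e=0$ we take $N$ so large that, in addition,
\begin{equation}\label{eq:narrow}
|W_{-N}^{\mathrm{in}}(1)|\le2^{-k-1}.
\end{equation}
This is possible: by (P5)(b) both endpoints of $W_{-L}^{\mathrm{in}}(1)$ lie in $(u_{-L},s_{-L}]$, so by Lemma~\ref{lem:contraction}(i) both endpoints of $W_n^{\mathrm{in}}(1)$ approach $s_n$ as $n\to-\infty$. The strict inequality in (P5)(b) serves only this purpose.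

\emph{Rotations.} Fix $e,\sigma,t$ and put
\[
\tau=\tau^\sigma(t)=u_{-N}^\sigma(t)-u_{-N},\qquad\kappa=\kappa^\sigma(t)=s_M-s_M^\sigma(t).
\]
By \eqref{eq:trap}, $0\le\tau,\kappa\le2^{-k}$, the interval $W_{-N}^\sigma(t)-\tau$ lies in $W_{-N}$ and has lower endpoint $u_{-N}$, and the interval $W_M^\sigma(t)+\kappa$ lies in $W_M$ and has upper endpoint $s_M$. We transport the first interval backward and the second forward by the old maps and name the free endpoints:
\[
\begin{aligned}
{}[u_n,s_n^*]&=(a_{-N-1}\cdots a_n)^{-1}\bigl(W_{-N}^\sigma(t)-\tau\bigr) &&(n\le-N-1),\\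
[u_n^*,s_n]&=a_{n-1}\cdots a_M\bigl(W_M^\sigma(t)+\kappa\bigr) &&(n\ge M+1).
\end{aligned}
\]
Here $s_n^*\in(u_n,s_n]$ and $u_n^*\in[u_n,s_n)$ depend continuously on $t$.

\emph{Parabolics and the level $L'$.} For an integer $L'\ge\max(N,M)+2$ put
\[
\begin{aligned}
c_-=c_-^\sigma(t)&=\cot\pi(s^*_{-L'}-u_{-L'})-\cot\pi(s_{-L'}-u_{-L'}),\\
c_+=c_+^\sigma(t)&=\cot\pi(u_{L'+1}-s_{L'+1})-\cot\pi(u^*_{L'+1}-s_{L'+1}).
\end{aligned}
\]
By \eqref{eq:parabolic}, $P_{u_{-L'},c_-}$ maps $W_{-L'}$ onto $[u_{-L'},s^*_{-L'}]$, and $P_{s_{L'+1},c_+}$ maps $[u^*_{L'+1},s_{L'+1}]$ onto $W_{L'+1}$. As the cotangent is odd, both numbers have the form $\cot\pi(w-h)-\cot\pi w\ge0$ with $w\in[\varepsilon,\frac9{10}]$, where $h=s_{-L'}-s^*_{-L'}$ for $c_-$ and $h=u^*_{L'+1}-u_{L'+1}$ for $c_+$. As $t$ ranges over $[0,1]$, the points $u_{-N}+|W_{-N}^\sigma(t)|$ form a compact subset of $(u_{-N},s_{-N}]$, and the points $s_M-|W_M^\sigma(t)|$ form a compact subset of $[u_M,s_M)$. By Lemma~\ref{lem:contraction}, $h\to0$ as $L'\to\infty$, uniformly in $t$. The function $\cot\pi x$ is Lipschitz on $[\varepsilon/2,\frac9{10}]$.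 So we can fix one $L'$, common to both $e$, such that $0\le c_\pm^\sigma(t)\le2^{-k-1}$ for all $e,\sigma,t$. Note the order of the choices: $\varepsilon$ may be very small, but $L'$ is chosen after it.

\emph{The corrected maps.} For $q,r\in[0,1]$ and $|n|\le L'$ define
\[
g_n^\sigma(t;q,r)=
\begin{cases}
a_n\,P_{u_n,\,qc_-} & n=-L',\\
R_{r\tau}\,a_n & n=-N-1,\\
a_n\,R_{r\kappa} & n=M,\\
P_{s_{n+1},\,qc_+}\,a_n & n=L',\\
b_n^\sigma(t) & \text{otherwise}.
\end{cases}
\]
Recall that $b_n^\sigma(t)=a_n$ for $|n|>L$; thus $g_n^\sigma(t;0,0)=b_n^\sigma(t)$ for all $|n|\le L'$. The parameters $q,r$ switch the corrections on and off. These maps are continuous in $(t,q,r)$, and by \eqref{eq:metric} and the bounds on $\tau,\kappa,c_\pm$,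
\begin{equation}\label{eq:gbounds}
\|g_n^\sigma(t;q,r)\|\le X_k(1+2^{-k-1})=X_{k+1},\qquad d\bigl(g_n^\sigma(t;q,r),g_n^\sigma(t;q',r')\bigr)\le S^22^{-k}.
\end{equation}
The \emph{spliced path} has the maps $g_n^\sigma(t)=g_n^\sigma(t;1,1)$ and the windows
\[
V_n^\sigma(t)=
\begin{cases}
W_n & n=-L'\ \text{ or }\ n=L'+1,\\
[u_n,s_n^*] & -L'<n\le-N-1,\\
W_n^\sigma(t) & -N\le n\le M,\\
[u_n^*,s_n] & M+1\le n\le L'.
\end{cases}
\]

\begin{lemma}\label{lem:splice}
For each $e,\sigma,t$ the family $\bigl(g_n^\sigma(t),V_n^\sigma(t)\bigr)$ is a chain on the levels $[-L',L']$. It depends continuously on $t$, equals $(a_n^\sigma,W_n^\sigma)$ at $t=0$, and satisfies $d(g_n^\sigma(t),a_n^\sigma)\le2S^22^{-k}$.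
\end{lemma}

\begin{proof}
All $V_n^\sigma(t)$ are windows, since the starred intervals lie in $W_n$. For $-N\le n\le M-1$ the relation $g_nV_n=V_{n+1}$ is the chain property of the closing path, and for $-L'<n<-N-1$ and $M<n<L'$ it is the definition of the starred endpoints. At the four remaining levels the two factors act as follows:
\[
\begin{aligned}
n=-L':\quad & W_{-L'}\ \to\ [u_{-L'},s^*_{-L'}]\ \to\ [u_{-L'+1},s^*_{-L'+1}],\\
n=-N-1:\quad & [u_{-N-1},s^*_{-N-1}]\ \to\ W_{-N}^\sigma(t)-\tau\ \to\ W_{-N}^\sigma(t),\\
n=M:\quad & W_M^\sigma(t)\ \to\ W_M^\sigma(t)+\kappa\ \to\ [u^*_{M+1},s_{M+1}],\\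
n=L':\quad & [u^*_{L'},s_{L'}]\ \to\ [u^*_{L'+1},s_{L'+1}]\ \to\ W_{L'+1}.
\end{aligned}
\]
At $t=0$ we have $W_n^\sigma(0)=W_n^\sigma$, so $\tau=\kappa=0$, $s_n^*=s_n$, $u_n^*=u_n$, $c_\pm=0$. The distance bound is (P5)(d) at the ordinary levels; at the four special levels $a_n=g_n^\sigma(t;0,0)$, and it follows from \eqref{eq:gbounds}.
\end{proof}

\subsection{The new cocycle}\label{sub:cocycle}

Choose $\delta>0$ so small that the intervals $U_{e,n}=e+n\omega+(-\delta,\delta)$, with $e\in\{0,\alpha\}$ and $-L'\le n\le L'+1$, are pairwise disjoint, that $a$ and $W$ are constant on both halves of each of them, and that their total length is at most $2^{-k-1}\lambda_0/(2\log S)$.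

The parameter $t$ will be a function $\psi$ of the distance to the center. The dense set $D$ meets these intervals in infinitely many points, and (P1) requires $\psi$ to be locally constant at each of them; so $\psi$ may vary only on a closed set that avoids $D$. Let $C$ be the countable set of all $x\in(0,\delta)$ such that $e+x\in D$ or $e-x\in D$ for some $e\in\{0,\alpha\}$. The set $(\delta/2,\delta)\setminus C$ has positive Lebesgue measure, so by inner regularity it contains a compact set $H$ of positive measure. Put
\[
\psi(x)=\frac{\mathrm{Leb}\bigl(H\cap(x,\delta)\bigr)}{\mathrm{Leb}(H)}\qquad(0<x<\delta).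
\]
Then $\psi$ is continuous and locally constant off $H$; it equals $1$ on $(0,\delta/2]$ and $0$ near $\delta$, and it is constant near every point of $C$.

For $0<|x|<\delta$, with $\sigma$ the side of $e$ on which $e+x$ lies and $t=\psi(|x|)$, define
\[
a'(e+x+n\omega)=g_n^\sigma(t)\quad(|n|\le L'),\qquad W'(e+x+n\omega)=V_n^\sigma(t)\quad(-L'\le n\le L'+1).
\]
At all other points of $\mathbb{T}\setminus D(L')$ put $a'=a$ and $W'=W$. On the intervals of levels $-L'$ and $L'+1$ we have $W'=W$, because $V_n^\sigma(t)=W_n$ there. By \eqref{eq:gbounds}, $a'$ takes values in $G_{X_{k+1}}$, and by Lemma~\ref{lem:splice}, $d(a',a)\le2S^22^{-k}$ on $\mathbb{T}\setminus D$.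

\emph{(P1).} On each half interval the new data are continuous functions of $\psi(|x|)$, and near the outer end, where $\psi=0$, they coincide with the old data. On $U_{e,L'+1}$ nothing has changed. Hence the new data are continuous off $D(L')\supset D(L)$. Let $\theta\in D$. If $\theta$ is a center, then on each side of it the data are constant, because $\psi=1$ there. If $\theta=e+x+n\omega\in U_{e,n}$ with $x\ne0$, then $e+x\in D$, so $|x|\in C$ and $\psi$ is constant near $|x|$. If $\theta$ lies in none of the intervals, then old and new data agree in a neighborhood of $\theta$.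

\emph{(P2).} Let $\theta\notin D$. If $\theta\in U_{e,n}$ with $|n|\le L'$, then $\theta+\omega\in U_{e,n+1}$ has the same $x$, and (P2) is the chain property in Lemma~\ref{lem:splice}. Otherwise $a'(\theta)=a(\theta)$ and $W'(\theta)=W(\theta)$, and $\theta+\omega$ lies in no interval of level between $-L'+1$ and $L'+1$, so $W'(\theta+\omega)=W(\theta+\omega)$.

\emph{(P3).} The old and the new integrand are bounded by $\log S$ in absolute value and differ only on the intervals $U_{e,n}$. So $\gamma'\ge\gamma-2^{-k-1}\lambda_0\ge(1+2^{-k-1})\lambda_0$.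

\emph{(P4).} Let $J'=-N\omega+(0,\delta/2)$, with the number $N$ chosen for $e=0$. The right side of $0$ is the inner side and $\psi=1$ on $(0,\delta/2)$, so $W'=W_{-N}^{\mathrm{in}}(1)$ on $J'$, and \eqref{eq:narrow} applies.

\subsection{The new closing paths}\label{sub:closing}

Fix $e$ and $\sigma$. The one-sided chain of the new stage is $a_n'^\sigma=g_n^\sigma(1;1,1)$ for $|n|\le L'$ and $W_n'^\sigma=V_n^\sigma(1)$ for $-L'\le n\le L'+1$; in particular $W'_{-L'}=W_{-L'}$ and $W'_{L'+1}=W_{L'+1}$. Its jumps come only from the corrections, so they are closed by switching the corrections off. The order matters. A parabolic keeps the window inside $W_{-L'}$ when the lower endpoint sits at its fixed point and the upper endpoint starts from $s^*_{-L'}$, and this is guaranteed only while the rotation is fully on. So we remove the parabolics first and the rotations second. Let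
\[
q(t)=\max(1-2t,0),\qquad r(t)=\min(2-2t,1),\qquad b_n'^\sigma(t)=g_n^\sigma\bigl(1;q(t),r(t)\bigr)\quad(|n|\le L'),
\]
and let $W_n'^\sigma(t)$, $-L'\le n\le L'+1$, be the intervals obtained from $W_0'^\sigma(t)=W_0^\sigma(1)$ by transport with the maps $b_n'^\sigma(t)$. They depend continuously on $t$. Below, $\tau,\kappa,c_\pm$ and the starred endpoints are those of Section~\ref{sub:splice} for the parameter value $1$.

\emph{(a).} At $t=0$ we have $q=r=1$, so the maps are the $a_n'^\sigma$. The intervals agree with $W_n'^\sigma$ at level $0$, where $V_0^\sigma(1)=W_0^\sigma(1)$, and hence at all levels.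

\emph{(b), and the intervals are windows.} For $-N\le n\le M$ we have $W_n'^\sigma(t)=W_n^\sigma(1)$, which is a window.

In the past, the interval $W_{-N}^\sigma(1)-r\tau$ has lower endpoint at least $u_{-N}^\sigma(1)-\tau=u_{-N}$ and upper endpoint at most $s_{-N}^\sigma(1)\le s_{-N}$, so it lies in $W_{-N}$. Pulling back by the maps $a_n$ gives $W_n'^\sigma(t)\subset W_n$ for $-L'<n\le-N-1$. If $t\ge\frac12$, then $q=0$, the map at level $-L'$ is $a_{-L'}$, and the inclusion also holds for $n=-L'$. If $t\le\frac12$, then $r=1$ and $W'^\sigma_{-L'}(t)=P_{u,qc_-}^{-1}[u,s^*]$, where $u,s,s^*$ are taken at level $-L'$. The parabolic fixes $u$, and $P_{u,qc_-}^{-1}s^*=P_{u,(1-q)c_-}s\in[s^*,s]$ by \eqref{eq:parabolic}. So $W'^\sigma_{-L'}(t)\subset W_{-L'}$.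

In the future, the interval $W_M^\sigma(1)+r\kappa$ has upper endpoint at most $s_M^\sigma(1)+\kappa=s_M$ and lower endpoint at least $u_M^\sigma(1)\ge u_M$, so it lies in $W_M$. Pushing forward gives $W_n'^\sigma(t)\subset W_n$ for $M+1\le n\le L'$. If $t\ge\frac12$, the map at level $L'$ is $a_{L'}$, and the inclusion also holds for $n=L'+1$. If $t\le\frac12$, then $W'^\sigma_{L'+1}(t)=P_{s,qc_+}[u^*,s]$, where $u,s,u^*$ are taken at level $L'+1$. The parabolic fixes $s$, and $P_{s,qc_+}u^*\in[u,u^*]$ by \eqref{eq:parabolic}. So $W'^\sigma_{L'+1}(t)\subset W_{L'+1}$.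

At $t=1$ we have $q=r=0$, so $b_n'^\sigma(1)=b_n^\sigma(1)$ and therefore $W_n'^\sigma(1)=W_n^\sigma(1)$ at all levels considered. By \eqref{eq:trap}, the lower endpoint of $W'^\sigma_{-L'}(1)$ is $u_{-L'}^\sigma(1)>u_{-L'}=u'_{-L'}$.

\emph{(c).} This follows from $b_n'^\sigma(1)=b_n^\sigma(1)$ and (c) for the extended old paths.

\emph{(d).} By \eqref{eq:gbounds}, $b_n'^\sigma(t)\in G_{X_{k+1}}$ and $d(b_n'^\sigma(t),a_n'^\sigma)\le S^22^{-k}=2S^22^{-(k+1)}$.

Thus $(L',a',W')$ is a stage of order $k+1$, and Proposition~\ref{prop:step} is proved.

\section{The limit}\label{sec:limit}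

\begin{proof}[Proof of Proposition~\ref{prop:main}]
By Lemma~\ref{lem:stage0} and Proposition~\ref{prop:step} there are stages $(L_k,a_k,W_k)$ of order $k=0,1,2,\dots$ with $d(a_{k+1},a_k)\le2S^22^{-k}$ on $\mathbb{T}\setminus D$. Write $W_k=[u_k,s_k]$ and $F_k=z^\chi a_k$. By \eqref{eq:metric} and Lemma~\ref{lem:complete}, the maps $F_k$ converge uniformly on $\mathbb{T}\setminus D$ to a map $F:\mathbb{T}\setminus D\to G_S$.

\emph{Continuity.} The map $F_k$ is continuous off $D(L_k)$, a set that contains the discontinuities $0,\alpha$ of $\chi$. Its jumps are small because the closing paths are short and close the jumps. Indeed, at $e+n\omega$ with $n\ne0$ the function $\chi$ is locally constant, and by (P5)(c),(d) the distance of the one-sided limits is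
\[
d(a_n^{\mathrm{out}},a_n^{\mathrm{in}})\le d\bigl(a_n^{\mathrm{out}},b_n^{\mathrm{out}}(1)\bigr)+d\bigl(b_n^{\mathrm{in}}(1),a_n^{\mathrm{in}}\bigr)\le4S^22^{-k}.
\]
At $e$ itself the limits are $a_0^{\mathrm{out}}$ and $za_0^{\mathrm{in}}$, and
\[
d(a_0^{\mathrm{out}},za_0^{\mathrm{in}})\le d\bigl(a_0^{\mathrm{out}},b_0^{\mathrm{out}}(1)\bigr)+d\bigl(zb_0^{\mathrm{in}}(1),za_0^{\mathrm{in}}\bigr)\le4S^22^{-k}.
\]
For $\theta\in\mathbb{T}$ let $\mathrm{osc}(\theta)$ be the limit, as $\eta\to0$, of the diameter of $F\bigl((\theta-\eta,\theta+\eta)\setminus D\bigr)$. Then $\mathrm{osc}(\theta)\le4S^22^{-k}+2\sup_{\mathbb{T}\setminus D}d(F,F_k)$ for every $k$, so $\mathrm{osc}(\theta)=0$. A map from a dense subset into a complete metric space whose oscillation vanishes at every point extends continuously. We denote the extension by $F:\mathbb{T}\to G_S$.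

\emph{Property (i).} Fix $\theta\notin D$; then $\theta_n=\theta+n\omega\notin D$ for all $n$. By (P2), $F_k(\theta_n)u_k(\theta_n)=u_k(\theta_{n+1})+\chi(\theta_n)$, and $u_k(\theta_n)\in Y$. By a diagonal argument there is a subsequence along which $u_k(\theta_n)\to\xi_n\in Y$ for every $n\in\mathbb{Z}$. Since $|F(\theta_n)\xi_n-F_k(\theta_n)u_k(\theta_n)|\le d(F(\theta_n),F_k(\theta_n))+S^2|\xi_n-u_k(\theta_n)|$, the relation passes to the limit.

\emph{Property (ii).} As $z$ is central and $p(z)=-\mathrm{Id}$, we have $\|F_k^{(n)}\|=\|a_k^{(n)}\|$. By (P2), for $\theta\notin D$,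
\[
\log\|a_k^{(n)}(\theta)\|\ge\log|a_k^{(n)}(\theta)|_{u_k(\theta)}=\sum_{j=0}^{n-1}\log|a_k(\theta+j\omega)|_{u_k(\theta+j\omega)}.
\]
Integrating and using (P3) gives $\int\log\|F_k^{(n)}\|\,d\theta\ge n\lambda_0$ for all $k$ and $n$. Fix $n$ and let $k\to\infty$. By Lemma~\ref{lem:complete}, $p(F_k^{(n)}(\theta))\to p(F^{(n)}(\theta))$ for $\theta\notin D$, and all norms lie in $[1,S^n]$. Dominated convergence gives (ii).
\end{proof}

This completes the proof of Theorem~\ref{thm:A}. Note that the last step does not rely on continuity of the Lyapunov exponent: the lower bound holds for each fixed $n$, uniformly in $k$, because every stage has an exactly invariant direction field $u_k$.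

\section{The minimal set}\label{sec:B}

In this section $A$ and $K$ are as in Theorem~\ref{thm:B}. We write $f=f_A$, $\lambda=\lambda(\omega,A)$, and $f^n_\theta$ for the projective action of $A^{(n)}(\theta)$.

\subsection*{Background}
Since $\lambda>0$, Oseledets' theorem gives a Borel set $\Omega\subset\mathbb{T}$ of full measure, invariant under the rotation, and measurable maps $\varphi^\pm:\Omega\to\mathbb{T}$, the unstable and the stable direction, with $\varphi^+(\theta)\ne\varphi^-(\theta)$, $f_\theta\varphi^\pm(\theta)=\varphi^\pm(\theta+\omega)$, and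
\begin{equation}\label{eq:osel}
\lim_{n\to\infty}\frac1n\log\|A^{(n)}(\theta)v_\xi\|=
\begin{cases}
\lambda&\xi\ne\varphi^-(\theta),\\
-\lambda&\xi=\varphi^-(\theta),
\end{cases}
\qquad\theta\in\Omega.
\end{equation}
These are the two invariant graphs of (F1). Let $\mu^\pm$ be the image of Lebesgue measure under $\theta\mapsto(\theta,\varphi^\pm(\theta))$; it is $f$-invariant, and its support is the essential closure of the graph. By \eqref{eq:sine}, the function $\Delta(\theta,\xi)=\log f_\theta'(\xi)=-2\log\|A(\theta)v_\xi\|$ is continuous on $\mathbb{T}^2$. Its sum along $n$ steps of the orbit of $(\theta,\xi)$ is $\log(f^n_\theta)'(\xi)=-2\log\|A^{(n)}(\theta)v_\xi\|$. Birkhoff's ergodic theorem for the rotation and \eqref{eq:osel} give $\int\Delta\,d\mu^\pm=\mp2\lambda$.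

We also use three standard facts about a homeomorphism of a compact metric space: it has an ergodic invariant probability measure; if there is only one ergodic measure, it is the only invariant probability measure; and in that case the Birkhoff averages of every continuous function converge uniformly to its integral.

\begin{lemma}\label{lem:forward}
Each of $f$ and $f^{-1}$ has a point whose forward orbit enters every nonempty open set infinitely often.
\end{lemma}

\begin{proof}
The hypothesis is symmetric in $f$ and $f^{-1}$, so we treat $f$. Let $x$ have a dense orbit and let $U,V$ be nonempty open sets. We claim that $f^nU\cap V\ne\emptyset$ for some $n\ge0$. The orbit of $x$ meets $U$ and $V$, so $U\cap f^mV\ne\emptyset$ for some $m\in\mathbb{Z}$. If $m\le0$, take $n=-m$. If $m>0$, the open set $U\cap f^mV$ contains infinitely many points of the dense orbit, since $\mathbb{T}^2$ has no isolated points. So there are $i,j$ with $j-i>m$ and $f^ix,f^jx\in U\cap f^mV$; then $f^ix\in U$ and $f^{j-i-m}(f^ix)\in V$.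

Thus $\bigcup_{n\ge0}f^{-n}V$ is open and dense for every $V$ in a countable base, and by Baire's theorem some point lies in all these sets. Its forward orbit is dense, so it has infinitely many points in every nonempty open set.
\end{proof}

\begin{lemma}\label{lem:ergodic}
Every ergodic invariant probability measure $\nu$ of $f$ equals $\mu^+$ or $\mu^-$.
\end{lemma}

\begin{proof}
The projection of $\nu$ to the base is invariant under the irrational rotation, so it is Lebesgue measure. The graph of $\varphi^-$ over $\Omega$ is invariant, so it has $\nu$-measure $1$ or $0$. In the first case $\nu$ is carried by the graph and projects to Lebesgue measure, so $\nu=\mu^-$. In the second case $\theta\in\Omega$ and $\xi\ne\varphi^-(\theta)$ for $\nu$-almost every $(\theta,\xi)$, and \eqref{eq:sine} and \eqref{eq:osel} give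
\[
\bigl|\sin\pi\bigl(f^n_\theta\xi-f^n_\theta\varphi^+(\theta)\bigr)\bigr|\le\frac{1}{\|A^{(n)}(\theta)v_\xi\|\,\|A^{(n)}(\theta)v_{\varphi^+(\theta)}\|}\to0 .
\]
So the distance from $f^n(\theta,\xi)$ to $f^n(\theta,\varphi^+(\theta))$ tends to $0$. For a continuous function $w$ on $\mathbb{T}^2$, invariance of $\nu$ and of $\mu^+$ gives
\[
\int w\,d\nu-\int w\,d\mu^+=\int\Bigl[w\bigl(f^n(\theta,\xi)\bigr)-w\bigl(f^n(\theta,\varphi^+(\theta))\bigr)\Bigr]d\nu(\theta,\xi),
\]
and the right side tends to $0$ by dominated convergence. Hence $\nu=\mu^+$.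
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Fibers and interior.} The set $\mathbb{T}^2\setminus K$ is nonempty, open and invariant, so its projection to the base is nonempty, open and invariant under the irrational rotation, hence all of $\mathbb{T}$. So no fiber $K_\theta$ is the whole circle. The projection of $K$ is nonempty, closed and invariant, so no fiber is empty. If $K$ had an interior point, a dense orbit would meet $K$, hence lie in $K$, and $K=\mathbb{T}^2$.

\emph{The measures carried by $K$.} The set $K$ carries an ergodic measure, which is $\mu^+$ or $\mu^-$ by Lemma~\ref{lem:ergodic}. If $\mu^\pm(K)=1$, then the support of $\mu^\pm$ is a nonempty closed invariant subset of $K$, so it equals $K$ by minimality. It remains to exclude that $K$ carries only one of the two measures. The idea is that $K$ would then be an attractor or a repeller with a basin that has interior, and this is incompatible with transitivity.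

Suppose that $K$ carries only one measure $\mu$. Let $h=f$ if $\mu=\mu^+$ and $h=f^{-1}$ if $\mu=\mu^-$. In both cases $h$ is a skew product over a rotation, the logarithm $\Delta_h$ of its fiber derivative is continuous, and $\int\Delta_h\,d\mu=-2\lambda$; for $h=f^{-1}$ this holds because $\Delta_h=-\Delta\circ f^{-1}$. As $\mu$ is the only invariant measure of $h|_K$, the Birkhoff averages of $\Delta_h$ converge to $-2\lambda<0$ uniformly on $K$. So there is $m\ge1$ such that the fiber derivative of $h^m$ is less than $\frac14$ on $K$, and by uniform continuity there is $r>0$ such that it is less than $\frac12$ on $O_r$, where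
\[
O_\eta=\{(\theta,\xi):\mathrm{dist}(\xi,K_\theta)\le\eta\}.
\]
Let $\eta\le r$ and $(\theta,\xi)\in O_\eta$. The shortest arc from $\xi$ to a nearest point of $K_\theta$ has length at most $\eta$ and lies in the fiber of $O_\eta$. Its image under $h^m$ has length at most $\eta/2$ and ends in $K$. Hence $h^m(O_\eta)\subset O_{\eta/2}$.

The set $O_r$ has nonempty interior. To see this, cover the circle by finitely many closed arcs $I_1,\dots,I_l$ of positive length at most $r$. The set $Z_i=\{\theta:K_\theta\cap I_i\ne\emptyset\}$ is the projection of the compact set $K\cap(\mathbb{T}\times I_i)$, hence closed, and $Z_1\cup\dots\cup Z_l=\mathbb{T}$ because no fiber is empty. So some $Z_i$ has an interior point, and $Z_i\times I_i\subset O_r$.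

Let $x$ be the point given by Lemma~\ref{lem:forward} for $h$. Then $h^{n_0}x\in O_r$ for some $n_0\ge0$, so $h^{n_0+jm}x\in O_{2^{-j}r}$, and the distance from $h^{n_0+jm}x$ to $K$ tends to $0$ as $j\to\infty$. By the invariance of $K$ and the uniform continuity of $h,\dots,h^{m-1}$, the distance from $h^nx$ to $K$ tends to $0$ as $n\to\infty$. Then the forward orbit of $x$ enters a small ball whose closure is disjoint from $K$ only finitely often, a contradiction.

Hence $K=\mathrm{supp}\,\mu^+=\mathrm{supp}\,\mu^-$. Since $K\ne\mathbb{T}^2$, the torus is not a minimal set, so every minimal set is proper, and by what we have proved it equals $\mathrm{supp}\,\mu^+=K$.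
\end{proof}

\begin{remark}
Transitivity cannot be dropped from Theorem~\ref{thm:B}. For a constant hyperbolic matrix, the two circles given by the eigendirections are distinct minimal sets, and each is the essential closure of one graph only.
\end{remark}

\begin{remark}
Consider a transitive example from Theorem~\ref{thm:A} with $I\ne\mathbb{P}(\mathbb{R}^2)$. The closed invariant set in $\mathbb{T}\times I$ contains a minimal set $K$, by Zorn's lemma. Theorem~\ref{thm:B} gives $\mu^\pm(K)=1$, so both Oseledets directions lie in the arc $I$ for almost every $\theta$, although some orbit of $f_A$ is dense in the torus.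
\end{remark}

\begin{thebibliography}{9}
\bibitem{GJK}
Paul Glendinning, Tobias Jaeger and Gerhard Keller, \emph{How chaotic are strange nonchaotic attractors}, arXiv:math/0604309 (2006).
\end{thebibliography}
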